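# Finite faithful representations of torsion-free finite Lie conformal algebras

## 1. Torsion as the only obstruction: a guess and its first tests

Ado's theorem says that every finite-dimensional Lie algebra over a field of characteristic $0$ has a faithful finite-dimensional representation. A Lie conformal algebra is a kind of Lie algebra over $\Bbbk[D]$, with infinitely many products, and "finite-dimensional" is replaced by "finitely generated over $\Bbbk[D]$". The first guess is that Ado's theorem persists as soon as the obvious obstruction is absent. We shall see in a moment that torsion elements act as zero in every representation, so the guess reads: every torsion-free finite Lie conformal algebra has a finite faithful representation.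

There is also a bolder guess, which would explain the first one: every such algebra should be a subalgebra of a current algebra $\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)$. The first guess is right. The bolder one fails in rank one, and repairing it is the subject of this talk. The question comes from Pavel Kolesnikov, "On finite representations of conformal algebras", arXiv:1005.3805 (2010).

Throughout, $\Bbbk$ is a field of characteristic $0$, $\bar\Bbbk$ is its algebraic closure, and $H=\Bbbk[D]$.

**Definition (conformal algebra).** A conformal algebra is a left unital $H$-module $C$ with $\Bbbk$-bilinear products $(\cdot\,{}_{(n)}\,\cdot)$, $n\in\mathbb Z_+$, such that for all $a,b\in C$: (C1) $a_{(n)}b=0$ for almost all $n$; (C2) $Da_{(n)}b=-n\,a_{(n-1)}b$; (C3) $a_{(n)}Db=D(a_{(n)}b)+n\,a_{(n-1)}b$. A term with a negative index is zero.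

**Definition (Lie conformal algebra).** A Lie conformal algebra is a conformal algebra $L$ such that for all $a,b,c\in L$ and $n,m\in\mathbb Z_+$: (i) $a_{(n)}b=-\sum_{s\ge0}(-1)^{n+s}\frac1{s!}D^s(b_{(n+s)}a)$; (ii) $a_{(n)}(b_{(m)}c)-b_{(m)}(a_{(n)}c)=\sum_{s\ge0}\binom ns(a_{(s)}b)_{(n+m-s)}c$.

**Definition (representation).** A representation, or module, of $L$ is an $H$-module $M$ with bilinear maps $(a,v)\mapsto a_{(n)}v$, $n\in\mathbb Z_+$, satisfying (C1)–(C3) and (ii) with the last argument in $M$. It is finite if $M$ is finitely generated over $H$. It is faithful if $a=0$ is the only $a\in L$ with $a_{(n)}v=0$ for all $n$ and $v$. The algebra $L$ is finite, respectively torsion-free, if it is so as an $H$-module.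

It is convenient to pack the products into the polynomial $a_\lambda b=\sum_n\frac{\lambda^n}{n!}a_{(n)}b$. Comparing coefficients, (C2), (C3), (i), (ii) become
$$(Da)_\lambda b=-\lambda\,a_\lambda b,\qquad a_\lambda(Db)=(D+\lambda)\,a_\lambda b,\tag{1}$$
$$a_\lambda b=-b_{-\lambda-D}a:=-\sum_k\tfrac{1}{k!}(-\lambda-D)^k\,(b_{(k)}a),\tag{2}$$
$$a_\lambda(b_\mu c)-b_\mu(a_\lambda c)=(a_\lambda b)_{\lambda+\mu}c.\tag{3}$$
For (3): the coefficient of $\frac{\lambda^n\mu^m}{n!\,m!}$ in $\sum_s\frac{\lambda^s}{s!}\sum_k\frac{(\lambda+\mu)^k}{k!}(a_{(s)}b)_{(k)}c$ comes from $k=n+m-s$ and equals $\sum_s\binom ns(a_{(s)}b)_{(n+m-s)}c$. Iterating (1),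
$$(h(D)a)_\lambda(g(D)v)=h(-\lambda)\,g(D+\lambda)\,a_\lambda v.\tag{4}$$
On a free $H$-module, products may therefore be prescribed on a basis and extended by (4). It is then enough to check (2) and (3) on the basis, because replacing an argument $x$ by $Dx$ multiplies both sides by the same factor. For instance, replacing $b$ by $Db$ in (3) multiplies the left side by $-\mu$ and the right side by $-(\lambda+\mu)+\lambda=-\mu$.

Three consequences will be used all the time. First, (C3) says $[D,a_{(n)}]=-n\,a_{(n-1)}$ on any module. In particular $a_{(0)}$ is $H$-linear, $(Da)_{(0)}=0$, and (ii) with $n=0$ gives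
$$a_{(0)}(b_\lambda c)=(a_{(0)}b)_\lambda c+b_\lambda(a_{(0)}c).\tag{5}$$
Second, $D$ is a derivation of all products: $(Da)_{(n)}b+a_{(n)}Db=D(a_{(n)}b)$. Third, an $H$-submodule $J\subset L$ with $L_\lambda J\subset J[\lambda]$ is a two-sided ideal, by (2).

Torsion acts trivially, and is acted upon trivially. If $ha=0$ with $0\ne h\in H$, then $0=(ha)_\lambda v=h(-\lambda)a_\lambda v$, so $a_\lambda v=0$. If $hv=0$, then $0=a_\lambda(hv)=h(D+\lambda)a_\lambda v$. The leading coefficient of $h(D+\lambda)$ in $\lambda$ is a nonzero constant, so comparing top coefficients in $\lambda$ gives $a_\lambda v=0$. Hence torsion-freeness of $L$ is necessary.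

We recall that a finitely generated torsion-free $H$-module is free. We call a submodule $N\subset M$ saturated if $M/N$ is torsion-free.

**Example (currents).** For a finite-dimensional Lie algebra $\mathfrak g$, $\operatorname{Cur}\mathfrak g=H\otimes\mathfrak g$ with $a_\lambda b=[a,b]$ for $a,b\in\mathfrak g$. The algebra $\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)$ acts on $H\otimes\Bbbk^N$ by $(h(D)A)_\lambda(g(D)u)=h(-\lambda)g(D+\lambda)Au$. This is faithful: if $\sum_iD^iA_i$ acts as $0$, then $\sum_i(-\lambda)^iA_iu=0$ for all $u$, so every $A_i=0$.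

**Example (Virasoro).** $\mathrm{Vir}=H\ell$ with $\ell_\lambda\ell=(D+2\lambda)\ell$. Property (2) holds since $-(D+2(-\lambda-D))=D+2\lambda$. For (3), the left side on $\ell$ is $(D+\lambda+2\mu)(D+2\lambda)\ell-(D+\mu+2\lambda)(D+2\mu)\ell=(\lambda-\mu)(D+2\lambda+2\mu)\ell$, and the right side is $((D+2\lambda)\ell)_{\lambda+\mu}\ell=(\lambda-\mu)\,\ell_{\lambda+\mu}\ell$, which is the same.

Now test the guess.

Abelian algebra of rank one, $L=Hw$ with $w_\lambda w=0$. The adjoint representation is zero. But $L=\operatorname{Cur}\mathfrak{gl}_1$, so $L$ acts faithfully on $Hv$ by $w_\lambda v=v$.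

Currents. By Ado's theorem $\mathfrak g\subset\mathfrak{gl}_N$, so $\operatorname{Cur}\mathfrak g\subset\operatorname{Cur}\mathfrak{gl}_N$ acts faithfully on $H\otimes\Bbbk^N$.

Centerless algebras. The center of $L$ is the set of $a$ with $a_\lambda L=0$ (equivalently $L_\lambda a=0$, by (2)), which is the kernel of the adjoint representation. So if $L$ is centerless and finite, the adjoint representation is finite and faithful. This covers $\mathrm{Vir}$, where $\ell_{(0)}(h\ell)=Dh\ell$.

The bolder guess fails for $\mathrm{Vir}$. In $\operatorname{Cur}\mathfrak{gl}_N$ the operator $a_{(0)}$ for $a=\sum_iD^iA_i$ is $1\otimes\operatorname{ad}A_0$, so it satisfies a nonzero polynomial $q\in\Bbbk[T]$. In $\mathrm{Vir}$ we have $\ell_{(0)}^k\ell=D^k\ell$, so $q(\ell_{(0)})\ell=q(D)\ell\ne0$. Hence $\mathrm{Vir}$ is not a subalgebra of any $\operatorname{Cur}\mathfrak{gl}_N$.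

Products. If $J,J'\subset L$ are ideals with $J\cap J'=0$, and $L/J$, $L/J'$ have finite faithful representations $V,V'$, then $L$ acts on $V\oplus V'$ with kernel $J\cap J'=0$. For example $\mathrm{Vir}\times Hw$, with $w$ abelian, acts faithfully on $\mathrm{Vir}\oplus Hv$, although its adjoint representation is not faithful and it does not embed into $\operatorname{Cur}\mathfrak{gl}_N$.

**Example (the algebra $E$).** Here is a less obvious mixture. Let $P=Hℓ\oplus He\oplus Hw$ with $\ell_\lambda\ell=(D+2\lambda)\ell$, $\ell_\lambda e=De$, hence $e_\lambda\ell=-De$, and all other products of basis elements zero. We check (3) on the triples with one $e$ and two $\ell$. The bracket $[\ell_\lambda,\ell_\mu]e=(D+\lambda)De-(D+\mu)De=(\lambda-\mu)De$ agrees with $(\lambda-\mu)\ell_{\lambda+\mu}e$. Next, $\ell_\lambda(e_\mu\ell)-e_\mu(\ell_\lambda\ell)=-(D+\lambda)De+(D+\mu+2\lambda)De=(\lambda+\mu)De$ agrees with $(De)_{\lambda+\mu}\ell=-(\lambda+\mu)e_{\lambda+\mu}\ell$. The third position follows by interchanging the first two: $e_\lambda(\ell_\mu\ell)-\ell_\mu(e_\lambda\ell)=-(\lambda+\mu)De=(-De)_{\lambda+\mu}\ell$.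 Triples with two $e$'s or with a $w$ give $0=0$. All products of $P$ lie in $H\ell+HDe$, so
$$E=\{f\ell+ge+hw:\ g(0)=h(0)\}=H\ell\oplus Hu\oplus Hz,\qquad u=e+w,\quad z=Dw,$$
is a subalgebra of rank $3$, with $\ell_\lambda\ell=(D+2\lambda)\ell$, $\ell_\lambda u=Du-z$, $\ell_\lambda z=0$, and zero products among $u,z$. The adjoint representation is not faithful, since $z$ is central, and $E$ does not embed into $\operatorname{Cur}\mathfrak{gl}_N$, since it contains $\mathrm{Vir}$. Neither method above applies to $E$ directly. We return to it in Section 3.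

**Theorem A.** Every torsion-free finite Lie conformal algebra $L$ has a finite faithful representation, which may be chosen free as an $H$-module.

Since torsion acts trivially, a finite Lie conformal algebra has a finite faithful representation if and only if it is torsion-free. Theorem B (Section 8) says exactly when the bolder guess is right, and Theorem C (Section 9) says how $L$ is built, up to finite codimension, from the two kinds of algebras met so far.

Besides the textbook theorems of Ado, Engel, Lie, Levi and Poincaré–Birkhoff–Witt (PBW), the existence of Cartan subalgebras, and $\mathfrak{sl}_2$-theory (the latter only in Theorem B), we use one structure theorem.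

**Theorem (DK).** (A. D'Andrea, V. Kac, *Structure theory of finite conformal algebras*, Selecta Math. 4 (1998); see also Bakalov–D'Andrea–Kac, *Theory of finite pseudoalgebras*, Adv. Math. 162 (2001).) A nonzero finite Lie conformal algebra over $\mathbb C$ (or any algebraically closed field of characteristic $0$) without nonzero solvable ideals is a direct sum of algebras of the types $\mathrm{Vir}$, $\operatorname{Cur}\mathfrak g$, $\mathrm{Vir}\ltimes\operatorname{Cur}\mathfrak g$, with $\mathfrak g\ne0$ finite-dimensional semisimple.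

In the third type $\ell_\lambda a=(D+\lambda)a$ for $a\in\mathfrak g$. We only use that this algebra contains $\mathrm{Vir}$ and maps onto $\mathrm{Vir}$. Solvability is defined in Section 4.

## 2. The Lie algebra of modes and its finite-dimensional quotients

To use the classical Ado theorem we need an honest Lie algebra. It is the Lie algebra of "modes" $a_{(n)}$.

**Construction of $\mathcal L$.** On $L[t]=L\otimes\Bbbk[t]$ put $\tilde D=D+\partial_t$ and
$$(af)_\lambda(bg)=(a_{\lambda+\partial_f}b)\,fg:=\sum_k\tfrac1{k!}(a_{(k)}b)\otimes\big((\lambda+\partial_t)^kf\big)g ,$$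
so $\partial_f$ means $\partial_t$ acting on the factor $f$ only. We check that this is a Lie conformal algebra over $\Bbbk[\tilde D]$. (C1) is clear. Replacing $af$ by $\tilde D(af)$ multiplies by $-(\lambda+\partial_f)+\partial_f=-\lambda$. Replacing $bg$ by $\tilde D(bg)$ multiplies by $D+\lambda+\partial_f+\partial_g=\tilde D+\lambda$, since $\tilde D=D+\partial_f+\partial_g$ on $L\,fg$. For skew-symmetry, apply (2) in $L$ with $\lambda+\partial_f$ in place of $\lambda$:
$$(a_{\lambda+\partial_f}b)fg=-(b_{-\lambda-\partial_f-D}a)fg=-(b_{-\lambda-\tilde D+\partial_g}a)gf=-(bg)_{-\lambda-\tilde D}(af).$$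
For Jacobi put $\lambda'=\lambda+\partial_f$, $\mu'=\mu+\partial_g$, which are commuting operators. Then
$$[(af)_\lambda,(bg)_\mu](ch)=\big(a_{\lambda'}(b_{\mu'}c)-b_{\mu'}(a_{\lambda'}c)\big)fgh=\big((a_{\lambda'}b)_{\lambda'+\mu'}c\big)fgh,$$
while $((af)_\lambda(bg))_\nu(ch)=\big((a_{\lambda'}b)_{\nu+\partial_f+\partial_g}c\big)fgh$, which is the same for $\nu=\lambda+\mu$.

For any Lie conformal algebra $Q$ with derivation $D$, the $0$-product makes $Q/DQ$ a Lie algebra. It is well defined because $(Da)_{(0)}b=0$ and $a_{(0)}Db=D(a_{(0)}b)$; (i) with $n=0$ gives $a_{(0)}b\equiv-b_{(0)}a$ modulo $DQ$; and (ii) with $n=m=0$ is the Jacobi identity. Apply this to $L[t]$: the space $\mathcal L=L[t]/\tilde DL[t]$ is a Lie algebra, the annihilation algebra of $L$. Write $a_{(n)}$ for the class of $at^n$. Setting $\lambda=0$ in the product, and using $\tilde D(at^n)=(Da)t^n+n\,at^{n-1}$,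
$$[a_{(n)},b_{(m)}]=\sum_s\tbinom ns(a_{(s)}b)_{(n+m-s)},\qquad (Da)_{(n)}=-n\,a_{(n-1)}.\tag{6}$$
The operator $D$ on $L[t]$ (acting on $L$) is a derivation of all products and commutes with $\tilde D$. So it induces a derivation $\partial$ of $\mathcal L$:
$$\partial a_{(n)}=(Da)_{(n)}=-n\,a_{(n-1)}.\tag{7}$$
Every $L$-module is an $\mathcal L$-module in which $[D,x]=\partial x$ for $x\in\mathcal L$.

If $L=H\otimes W$ is free, then $L[t]=W\otimes\Bbbk[D,t]=W[t]\oplus\tilde DL[t]$, because $\tilde D$ equals $D$ up to terms of lower degree in $D$. So the $w_{(n)}$, with $w$ in a basis of $W$ and $n\ge0$, form a basis of $\mathcal L$. If $L$ is generated by $c_1,\dots,c_p$, then by (6) $\mathcal L$ is spanned by the $(c_i)_{(n)}$. By (C1), $\mathcal Lv$ is then finite-dimensional for every vector $v$ of an $L$-module.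

**Definition (local finiteness).** An $L$-module $M$ is locally finite over $L$ if every vector lies in a finite-dimensional $\mathcal L$-stable subspace. Equivalently, $U(\mathcal L)v$ is finite-dimensional for all $v\in M$.

**Example.** $\operatorname{Cur}\mathfrak{gl}_N$ acts locally finitely on $H\otimes\Bbbk^N$: by (C3) the spaces $\sum_{i\le j}D^i\Bbbk^N$ are stable. The adjoint module of $\mathrm{Vir}$ is not locally finite, since $\ell_{(0)}^k\ell=D^k\ell$.

**Lemma 1.** Let $L=H\otimes W$ be finite and let $U$ be a finite-dimensional $\mathcal L$-module with $w_{(n)}U=0$ for $w\in W$, $n\ge N$. Then $H\otimes U$ with $a_\lambda(h(D)u)=h(D+\lambda)\sum_n\frac{\lambda^n}{n!}a_{(n)}u$ is a finite $L$-module.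

*Proof.* By (6), $(D^iw)_{(n)}$ is a multiple of $w_{(n-i)}$, which gives (C1). Also $(Da)_\lambda u=\sum_n\frac{\lambda^n}{n!}(-n)a_{(n-1)}u=-\lambda a_\lambda u$, which is (C2), and (C3) is built into the formula. Since $b_\mu u\in U[\mu]$, we have $a_\lambda(b_\mu(hu))=h(D+\lambda+\mu)a_\lambda b_\mu u$. The bracket (6) on $U$ in generating form is $[a_\lambda,b_\mu]u=(a_\lambda b)_{\lambda+\mu}u$. So $[a_\lambda,b_\mu](hu)=h(D+\lambda+\mu)(a_\lambda b)_{\lambda+\mu}u=(a_\lambda b)_{\lambda+\mu}(hu)$. $\square$

**Lemma 2.** Let $L$ be finite. (a) If $0\to M'\to M\to M''\to0$ is an exact sequence of $L$-modules and $M',M''$ are locally finite, then so is $M$. (b) If $F$ is a finite-dimensional $\mathcal L$-stable subspace of an $L$-module, then $HF$ is a locally finite submodule.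

*Proof.* (a) Let $v\in M$. Its image lies in a finite-dimensional stable $E''\subset M''$. Choose a finite-dimensional $E\ni v$ in $M$ with image $E''$. Then $\mathcal LE$ is finite-dimensional and lies in $E+M'$, so $\mathcal LE\subset E+E'$ with $E'\subset M'$ finite-dimensional. Enlarge $E'$ to be stable. Then $E+E'$ is stable and contains $v$. (b) By (C3), $a_{(n)}D^jF\subset\sum_{i\le j}D^iF$, so the spaces $\sum_{i\le j}D^iF$ are stable; they exhaust $HF$. $\square$

Lemma 1 suggests the sensible first approach: find an ideal $\mathcal K\subset\mathcal L$ of finite codimension which contains all high modes $w_{(n)}$ but does not contain all modes of any $a\ne0$; take a faithful finite-dimensional $U$ of $\mathcal L/\mathcal K$ by Ado; form $H\otimes U$.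

**Example.** For $\operatorname{Cur}\mathfrak g$ we have $\mathcal L=\mathfrak g[t]$, and $\mathcal K=t\mathfrak g[t]$ works with $\mathcal L/\mathcal K=\mathfrak g$: if $a=\sum D^iA_i\ne0$ and $n$ is such that $A_n\ne0$, then $a_{(n)}\equiv(-1)^nn!\,A_n$ modulo $\mathcal K$.

**Example.** Let $L=Ha\oplus Hb$ with $a_\lambda a=b_\lambda b=0$ and $a_\lambda b=\lambda b$, so $b_\lambda a=(\lambda+D)b$. For (3), the operators $a_\lambda,a_\mu$ commute on $b$. Next, $a_\lambda(b_\mu a)=(\mu+\lambda+D)\lambda b=(\lambda b)_{\lambda+\mu}a$ while $a_\lambda a=0$, which settles $(a,b,a)$, and $(b,a,a)$ follows by interchange. The remaining triples give $0=0$. By (6), $[a_{(n)},b_{(m)}]=n\,b_{(n+m-1)}$. The span $\mathcal K$ of $a_{(n)}$, $n\ge2$, and $b_{(n)}$, $n\ge1$, is an ideal, and $\mathcal L/\mathcal K$ has basis $a_{(0)},a_{(1)},b_{(0)}$ with the only nonzero bracket $[a_{(1)},b_{(0)}]=b_{(0)}$. The representation $a_{(0)}\mapsto E_{33}$, $a_{(1)}\mapsto E_{11}$, $b_{(0)}\mapsto E_{12}$ is faithful. It amounts to the embedding $a\mapsto E_{33}-DE_{11}$, $b\mapsto E_{12}$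 into $\operatorname{Cur}\mathfrak{gl}_3$; indeed $(E_{33}-DE_{11})_\lambda E_{12}=\lambda E_{12}$.

The approach stops exactly at $\mathrm{Vir}$. Here $[\ell_{(n)},\ell_{(m)}]=(D\ell)_{(n+m)}+2n\,\ell_{(n+m-1)}=(n-m)\ell_{(n+m-1)}$. Let $\mathcal K\ne0$ be an ideal and $0\ne x\in\mathcal K$ with top term a multiple of $\ell_{(p)}$. Since $[\ell_{(0)},\ell_{(m)}]=-m\ell_{(m-1)}$, $(\operatorname{ad}\ell_{(0)})^px$ is a nonzero multiple of $\ell_{(0)}$, so $\ell_{(0)}\in\mathcal K$. Then $\ell_{(m-1)}\in\mathcal K$ for all $m\ge1$, and $\mathcal K=\mathcal L$. So $\mathcal L$ is simple and infinite-dimensional, and it has no nonzero finite-dimensional quotient at all. The adjoint route, on the other hand, stops at the center. The algebra $E$ blocks both.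

The symptom in $\mathrm{Vir}$ is that $\ell_{(0)}$ has the eigenvalue $D$. A finite-dimensional stable subspace generating an $L$-module over $H$ would force every $a_{(0)}$ to satisfy a polynomial over $\Bbbk$. So we separate the eigenvalues of $a_{(0)}$ that depend on $D$ from those that do not. The plan is as follows. If some $a_{(0)}$ has an eigenvalue depending on $D$, then $L$ embeds into a product of a centerless algebra and an algebra of smaller rank (Section 3). If no such eigenvalue exists for any $a$, then $\mathcal L$ has enough finite-dimensional quotients (Sections 4–7).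

## 3. Constant and nonconstant eigenvalues of $a_{(0)}$

Let $L$ be torsion-free and finite, $a\in L$, $\delta=a_{(0)}$. This is an $H$-linear operator on the free module $L$, with monic characteristic polynomial $\chi(D;T)\in H[T]$. Write $\chi=\chi_c\chi_n$, where $\chi_c$ collects, with multiplicity, the roots in $\bar\Bbbk\subset\overline{\Bbbk(D)}$, called constant, and $\chi_n$ the other roots. The constant roots form a Galois-stable family over $\Bbbk(D)$, so $\chi_c$ has coefficients in $\Bbbk(D)\cap\bar\Bbbk=\Bbbk$. Hence $\chi_c\in\Bbbk[T]$ is monic, and $\chi_n=\chi/\chi_c\in H[T]$. Put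
$$L^c=\ker\chi_c(\delta),\qquad L^n=\ker\chi_n(\delta).$$
As kernels of $H$-linear maps into $L$ they are saturated. By Cayley–Hamilton and coprimality of $\chi_c,\chi_n$ over $\Bbbk(D)$, the space $\Bbbk(D)\otimes_HL$ is the direct sum of the two kernels. So $L^c\cap L^n=0$, $L/(L^c\oplus L^n)$ is torsion, $\operatorname{rank}L^c=\deg\chi_c$ and $\operatorname{rank}L^n=\deg\chi_n$.

**Example.** In $E$ take $a=\ell$. Then $\delta$ sends $\ell\mapsto D\ell$, $u\mapsto Du-z$, $z\mapsto0$, so $\chi=T(T-D)^2$. We get $L^c=Hz$ and $L^n=H\ell\oplus H(Du-z)$, since $\delta(Du-z)=D(Du-z)$. The quotient $E/(L^c\oplus L^n)$ is spanned by the class of $u$ and is one-dimensional. So $E\ne L^c\oplus L^n$, but the intersection is $0$, and $L^c,L^n$ are ideals. The quotient $E/L^n$ is abelian of rank one, generated by $u$ with $z=Du$. On $E/L^c$ the operator $\ell_{(0)}$ is multiplication by $D$, so $E/L^c$ is centerless. By the product principle, $E$ acts faithfully on $Hv\oplus E/L^c$, where $\ell_\lambda v=0$, $u_\lambda v=v$, $z_\lambda v=-\lambda v$.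

This is what happens in general.

**Proposition 1.** $L^c$ and $L^n$ are ideals of $L$, and $(L^c)_\lambda L^n=0$.

*Proof.*

**Step 1.** *Turn the product into a linear map over a polynomial ring, so that eigenvalues can be compared.* For $i,j\in\{c,n\}$ let $B:L^i\otimes_\Bbbk L^j\to L[\lambda]$, $b\otimes c\mapsto b_\lambda c$. By (1), $B$ is linear over $\Bbbk[D]\otimes\Bbbk[D]\cong\Bbbk[\lambda,D]$, where $D\otimes1\mapsto-\lambda$ and $1\otimes D\mapsto\mu:=D+\lambda$. By (5), $\delta B=B(\delta\otimes1+1\otimes\delta)$. Let $X$ be the image of $B$, a $\delta$-stable $\Bbbk[\lambda,D]$-submodule of $L[\lambda]$, and let $\Omega$ be an algebraic closure of $\Bbbk(\lambda,D)=\Bbbk(\lambda,\mu)$.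

**Step 2.** *Bound the eigenvalues of $\delta$ on $\Omega\otimes X$ from both sides.* The space $\Omega\otimes X$ is a quotient of the finite-dimensional space $\Omega\otimes(L^i\otimes L^j)$, on which $\delta\otimes1$ and $1\otimes\delta$ commute and satisfy $\chi_i(-\lambda;T)$ and $\chi_j(\mu;T)$. So each eigenvalue $\zeta$ of $\delta$ on $\Omega\otimes X$ is $\theta+\eta$ with $\theta$ a root of $\chi_i(-\lambda;T)$ and $\eta$ a root of $\chi_j(\mu;T)$. On the other side, $\Omega$ is flat over $\Bbbk[\lambda,D]$, so $\Omega\otimes X\subset\Omega\otimes L[\lambda]$ and $\zeta$ is a root of $\chi(D;T)$. Hence $\zeta$ is algebraic over $\Bbbk(D)=\Bbbk(\mu-\lambda)$. Note that the roots of $\chi_c(-\lambda;T)$ lie in $\bar\Bbbk$, and those of $\chi_n(-\lambda;T)$ do not: substituting $-\lambda$ for $D$ extends to an isomorphism of algebraic closures over $\Bbbk$, which preserves $\bar\Bbbk$. The same holds for $\mu$.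

**Step 3.** *Show that $\theta$ is constant if and only if $\eta$ is.* In coordinates $\lambda,\mu$, extend $\partial/\partial\lambda$ and $\partial/\partial\mu$ to derivations $\partial_1,\partial_2$ of $\Omega$; this is possible, uniquely, since $\Omega$ is algebraic over $\Bbbk(\lambda,\mu)$ in characteristic $0$. The derivation $\partial_1+\partial_2$ kills $\mu-\lambda$, hence everything algebraic over $\Bbbk(\mu-\lambda)$, so $(\partial_1+\partial_2)\zeta=0$. Also $\partial_2\theta=0$ and $\partial_1\eta=0$, since $\theta$ is algebraic over $\Bbbk(\lambda)$ and $\eta$ over $\Bbbk(\mu)$. Therefore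
$$\partial_1\theta=-\partial_2\eta.\tag{8}$$
Now $\partial_1\theta=0$ if and only if $\theta\in\bar\Bbbk$. If $\theta$ is transcendental over $\Bbbk$, then $\lambda$ is algebraic over $\Bbbk(\theta)$, so $\partial_1\theta=0$ would give $\partial_1\lambda=0$, which is false. The converse is clear. Likewise $\partial_2\eta=0$ if and only if $\eta\in\bar\Bbbk$. With (8) the claim follows.

**Step 4.** *Read off the three kinds of products.* If $\{i,j\}=\{c,n\}$, one of $\theta,\eta$ is constant and the other is not, so no eigenvalue is possible. Then $\Omega\otimes X=0$, and $X=0$, because $X\subset L[\lambda]$ is torsion-free over $\Bbbk[\lambda,D]$. If $i=j=c$, all $\zeta=\theta+\eta$ are constant, so $\chi_n(\delta)$ is invertible on $\Omega\otimes X$. Since $\chi_c(\delta)\chi_n(\delta)=0$, we get $\chi_c(\delta)X=0$, that is, $X\subset L^c[\lambda]$. If $i=j=n$, then $\partial_2\zeta=\partial_2\eta\ne0$, so all $\zeta$ are nonconstant, $\chi_c(\delta)$ is invertible on $\Omega\otimes X$, and $X\subset L^n[\lambda]$.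

**Step 5.** *Pass from $L^c\oplus L^n$ to all of $L$.* Let $b\in L$ and choose $0\ne h\in H$ with $hb\in L^c+L^n$. For $c\in L^c$, Step 4 gives $h(-\lambda)\,b_\lambda c=(hb)_\lambda c\in L^c[\lambda]$. Since $(L/L^c)[\lambda]$ is torsion-free over $\Bbbk[\lambda]$, $b_\lambda c\in L^c[\lambda]$. The same argument works for $L^n$. So both are ideals. $\square$

**Corollary.** $L/L^c$ is centerless.

*Proof.* On $L/L^c$ the image of $a$ acts by $a_{(0)}$ with characteristic polynomial $\chi_n$, because $\Bbbk(D)\otimes(L/L^c)\cong\Bbbk(D)\otimes L^n$. The constant $0$ is not a root of $\chi_n$, and $L/L^c$ is torsion-free, so $a_{(0)}$ is injective on $L/L^c$. A central element is killed by $a_{(0)}$, hence is $0$. $\square$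

**Definition (condition (A)).** A torsion-free finite $L$-module $M$ satisfies (A) if for every $a\in L$ the characteristic polynomial of $a_{(0)}$ on $\Bbbk(D)\otimes_HM$ lies in $\Bbbk[T]$.

Equivalently, for every $a$ some $0\ne q\in\Bbbk[T]$ satisfies $q(a_{(0)})M=0$. One direction is Cayley–Hamilton. Conversely, if such a $q$ exists, all eigenvalues lie in $\bar\Bbbk$, so the coefficients lie in $\bar\Bbbk\cap\Bbbk(D)=\Bbbk$. For $M=L$, failure of (A) means $L^n\ne0$ for some $a$.

(A) survives extension of scalars to $\bar\Bbbk$. Let $a^1,\dots,a^r\in L$ represent a basis of $L/DL$. Since $M$ is free, the characteristic polynomial of $\sum t_ia^i_{(0)}$ has coefficients in $\Bbbk[D][t_1,\dots,t_r]$, and for $t\in\Bbbk^r$ they lie in $\Bbbk$. As $\Bbbk$ is infinite, the coefficients of $D^j$, $j\ge1$, vanish identically, so the coefficients lie in $\Bbbk[t]$. Because $(Da)_{(0)}=0$, every $a\in\bar\Bbbk\otimes L$ acts through its class modulo $D$, that is, as $\sum t_ia^i_{(0)}$ with $t\in\bar\Bbbk^r$.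

The remaining task is an algebra $L$ satisfying (A). We want local finiteness of suitable modules. We begin with solvable algebras.

## 4. Solvable algebras act locally finitely

Let $C^{(0)}=C$ and let $C^{(i+1)}$ be the span of all $a_{(n)}b$ with $a,b\in C^{(i)}$. By induction each $C^{(i)}$ is an ideal: $D$ is a derivation of the products, and $c_{(m)}(a_{(n)}b)=a_{(n)}(c_{(m)}b)+\sum_s\binom ms(c_{(s)}a)_{(n+m-s)}b$. Call $C$ solvable if some $C^{(s)}=0$.

In the classical proof of Lie's theorem, one takes an eigenspace $M_\varphi$ of an ideal and shows by a trace computation that it is stable under the whole algebra. Here modules are infinite-dimensional over $\Bbbk$, so there is no trace, and one must first find something finite-dimensional. Moreover, eigenspaces are not $D$-stable. For $C=Hw$ acting on $Hv$ by $w_\lambda v=v$, $v$ is an eigenvector of all $w_{(n)}$ but $w_{(1)}Dv=Dw_{(1)}v+w_{(0)}v=v$. The non-stability under $D$ will turn out to be useful: it leaves no room for non-stability in a second direction.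

The first lemma supplies finite-dimensional spaces.

**Lemma 3.** Let $I$ be a finite Lie conformal algebra with generators $b_1,\dots,b_p$, and $M$ a finite torsion-free $I$-module with no nonzero vector killed by all $b_{(n)}$, $b\in I$, $n\ge0$. Then $V_N=\{v\in M:(b_i)_{(n)}v=0\ \forall i,\ \forall n\ge N\}$ is finite-dimensional for each $N$.

*Proof.* The plan is to write the condition "$v\in V_N$" as a degree bound on polynomials. Let $v_1,\dots,v_m$ be an $H$-basis of $M$, write $(b_i)_\lambda v_j=\sum_lP^i_{jl}(\lambda,D)v_l$ and expand $P^i_{jl}(y-D,D)=\sum_eD^eQ^{i,e}_{jl}(y)$. For $v=\sum_jf_j(D)v_j$, (4) shows that the $v_l$-coefficient of $(b_i)_\lambda v$ is $\sum_jf_j(D+\lambda)P^i_{jl}(\lambda,D)$. Putting $y=D+\lambda$, this is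
$$\sum_eD^eG_e(D+\lambda),\qquad G_e=\sum_jf_jQ^{i,e}_{jl}.$$
Its $\lambda$-degree is $d=\max_e\deg G_e$: the coefficient of $\lambda^d$ is $\sum_eD^eg_e$ with $g_e$ the coefficient of $y^d$ in $G_e$, and not all $g_e$ vanish. So $v\in V_N$ if and only if $\deg\sum_jf_jQ^{i,e}_{jl}<N$ for all $i,e,l$.

Consider the columns $(Q^{i,e}_{1l},\dots,Q^{i,e}_{ml})^T$ in $\Bbbk(y)^m$. If they did not span, there would be a nonzero polynomial vector $f$ orthogonal to all of them, and then $v=\sum f_j(D)v_j\ne0$ would satisfy $(b_i)_\lambda v=0$ for all $i$, hence be killed by all modes of $I$. This is excluded. So some $m$ columns form a matrix $Q$ with $\det Q\ne0$, and $f\mapsto fQ$ embeds $V_N$ into $(\Bbbk[y]_{<N})^m$, where $\Bbbk[y]_{<N}$ denotes polynomials of degree less than $N$. $\square$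

**Proposition 2.** Let $\Bbbk=\bar\Bbbk$ and let $C$ be a solvable finite Lie conformal algebra. Every finite $C$-module is locally finite.

*Proof.* Induction on $s$ with $C^{(s)}=0$; for $s=0$ we have $C=0$ and nothing to prove.

**Step 1.** *Reduce to finding one finite-dimensional stable subspace.* We claim that it suffices to find a nonzero finite-dimensional $\mathcal C$-stable subspace $F$ in any nonzero finite torsion-free module $M$. Given a finite module, its torsion submodule has zero action, so by Lemma 2(a) we may pass to the torsion-free quotient $M$. If $M\ne0$, then $HF$ is locally finite by Lemma 2(b), and $M/HF$ has smaller rank. So induction on the rank and Lemma 2(a) finish.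

**Step 2.** *Find a common eigenvector of the derived part.* Let $I=C^{(1)}$, which is finite since $H$ is Noetherian, and let $\mathcal I\subset\mathcal C$ be the span of all $b_{(n)}$, $b\in I$. By (6) and (7), $\mathcal I$ is a $\partial$-stable ideal and $[\mathcal C,\mathcal C]\subset\mathcal I$. By (6), the $j$-th derived algebra of $\mathcal I$ lies in the span of the modes of $I^{(j)}=C^{(j+1)}$, so the Lie algebra $\mathcal I$ is solvable. Since $I^{(s-1)}=0$, the induction hypothesis says that $M$ is locally finite over $I$. So there is a nonzero finite-dimensional $\mathcal I$-stable subspace, and Lie's theorem in it gives $\varphi\in\mathcal I^*$ with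
$$M_\varphi:=\{v\in M: yv=\varphi(y)v\ \ \forall y\in\mathcal I\}\ne0.$$

**Step 3.** *Case 1, where the derived part kills something: $M_0=\{v:\mathcal Iv=0\}\ne0$.* For $y\in\mathcal I$, $x\in\mathcal C$ and $v\in M_0$ we have $yDv=Dyv-(\partial y)v=0$ and $yxv=xyv+[y,x]v=0$, so $M_0$ is a $C$-submodule. Elements of $\mathcal C$ commute on $M_0$ since $[\mathcal C,\mathcal C]\subset\mathcal I$. If $\mathcal Cv=0$ for some $0\ne v\in M_0$, take $F=\Bbbk v$. Otherwise Lemma 3 applies to $C$ acting on $M_0$. The spaces $V_N\subset M_0$ are finite-dimensional, they are $\mathcal C$-stable by commutativity, and they exhaust $M_0$ by (C1). Take $F=V_N\ne0$.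

From now on $M_0=0$ (Case 2). Then $\varphi\ne0$, and the candidate is $F=M_\varphi$.

**Step 4.** *$M_\varphi$ is finite-dimensional.* Let $b_i$ be generators of $I$. Applying (C1) to a nonzero vector of $M_\varphi$, we get $N$ with $\varphi((b_i)_{(n)})=0$ for all $i$ and $n\ge N$. So $M_\varphi\subset V_N$ (for $I$), which is finite-dimensional by Lemma 3, as $M_0=0$.

It remains to show that $M_\varphi$ is $\mathcal C$-stable. Work in the Lie algebra $\Bbbk\partial\ltimes\mathcal C$ with $[\partial,x]=\partial x$, where $\partial$ acts on $M$ as $D$. For $\xi$ in it put $\varphi_\xi(y)=\varphi([y,\xi])$, $y\in\mathcal I$; this makes sense as $[y,\xi]\in\mathcal I$. By (7), $\varphi_\partial(b_{(n)})=-\varphi(\partial b_{(n)})=n\,\varphi(b_{(n-1)})$, so $\varphi_\partial\ne0$ because $\varphi\ne0$.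

**Step 5.** *Replace the trace argument by a growth argument: $\varphi_x\in\Bbbk\varphi_\partial$ for all $x\in\mathcal C$.* Suppose $\varphi_x,\varphi_\partial$ are linearly independent. Choose $y_1,y_2\in\mathcal I$ with $\varphi_\partial(y_1)=1=\varphi_x(y_2)$ and $\varphi_x(y_1)=0=\varphi_\partial(y_2)$, and $0\ne v\in M_\varphi$. Let $U_n$ be the span of all $x_1\cdots x_pv$ with $p\le n$ and $x_i\in\{D,x\}$, and $U_n=0$ for $n<0$. For $y\in\mathcal I$,
$$(y-\varphi(y))x_1\cdots x_nv=\sum_qx_1\cdots x_{q-1}[y,x_q]x_{q+1}\cdots x_nv,\qquad[y,x_q]\in\mathcal I,\tag{9}$$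
where for $x_q=D$ the bracket is $[y,\partial]$. We show by induction on $n$ that $(y-\varphi(y))U_n\subset U_{n-1}$ for all $y\in\mathcal I$. For $n=0$ this is $(y-\varphi(y))v=0$. In (9) the element $[y,x_q]$ acts on a vector of $U_{n-q}$, by the inductive hypothesis as the scalar $\varphi([y,x_q])$ modulo $U_{n-q-1}$. Applying $x_1\cdots x_{q-1}$ gives
$$(y-\varphi(y))x_1\cdots x_nv\equiv\sum_q\varphi([y,x_q])\,x_1\cdots\widehat{x_q}\cdots x_nv\pmod{U_{n-2}},$$
and in particular the result lies in $U_{n-1}$. Put $Y_i=y_i-\varphi(y_i)$. Modulo $U_{p+q-2}$,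
$$Y_1D^px^qv\equiv p\,D^{p-1}x^qv,\qquad Y_2D^px^qv\equiv q\,D^px^{q-1}v.$$
So $D$ and $x$ behave like two independent variables and $Y_1,Y_2$ like the two partial derivatives. Each $Y_i$ maps $U_k$ to $U_{k-1}$, so for $i+j=n$ we have $Y_1^iY_2^jU_{n-1}=0$. By the same remark the error terms disappear when we apply $n$ of the $Y$'s to a monomial of degree $n$. Thus for $p+q=i+j=n$, $Y_1^iY_2^j(D^px^qv)$ is $i!\,j!\,v$ if $(p,q)=(i,j)$ and $0$ otherwise, since then $q<j$ or $p<i$. Given a linear relation among the $D^ix^jv$, applying $Y_1^iY_2^j$ with $i+j$ the top degree kills all terms but one. Hence the vectors $D^ix^jv$, $i,j\ge0$, are linearly independent.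

Now count. Take an $H$-basis of $M$, with $m=\operatorname{rank}M$, and measure degrees in $D$ of coordinates. $D$ raises the degree by $1$. From (C3), $a_{(n)}D^i=\sum_s\binom is\frac{n!}{(n-s)!}D^{i-s}a_{(n-s)}$, so $x$, a finite combination of modes, raises the degree by at most some $e\ge1$. The vectors $D^ix^jv$ with $i+ej\le R$ lie in a space of dimension at most $m(\deg v+R+1)$, but their number grows quadratically in $R$. This contradicts their independence.

**Step 6.** *Kill the remaining proportionality factor, using solvability.* By Step 5, $\varphi_x=c(x)\varphi_\partial$ with $c:\mathcal C\to\Bbbk$ linear. Consider $S=\{\xi\in\Bbbk\partial\ltimes\mathcal C:\varphi([\mathcal I,\xi])=0\}$. It is a subalgebra: for $\xi,\xi'\in S$ and $y\in\mathcal I$, $[y,[\xi,\xi']]=[[y,\xi],\xi']-[[y,\xi'],\xi]$ with $[y,\xi],[y,\xi']\in\mathcal I$. It contains all $x-c(x)\partial$, and $S\cap\mathcal C=\ker c$. Bracketing $a_{(n)}-c(a_{(n)})\partial$ with $b_{(m)}-c(b_{(m)})\partial$ and using (7),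
$$[a_{(n)},b_{(m)}]-n\,c(b_{(m)})a_{(n-1)}+m\,c(a_{(n)})b_{(m-1)}\in S\cap\mathcal C=\ker c,$$
so
$$c([a_{(n)},b_{(m)}])=n\,c(a_{(n-1)})c(b_{(m)})-m\,c(a_{(n)})c(b_{(m-1)}).\tag{10}$$
With $c_a(\lambda)=\sum_n\frac{\lambda^n}{n!}c(a_{(n)})\in\Bbbk[[\lambda]]$, the generating function $\sum\frac{\lambda^n\mu^m}{n!\,m!}(\cdots)$ of the right side of (10) is $(\lambda-\mu)c_a(\lambda)c_b(\mu)$. Suppose $c$ vanishes on all modes of $C^{(i+1)}$. For $a\in C^{(i)}$ the brackets $[a_{(n)},a_{(m)}]$ are combinations of modes of $C^{(i+1)}$, so (10) with $b=a$ gives $(\lambda-\mu)c_a(\lambda)c_a(\mu)=0$. As $\Bbbk[[\lambda,\mu]]$ is a domain, $c_a=0$. So $c$ vanishes on all modes of $C^{(i)}$. Descending from $C^{(s)}=0$ to $C^{(0)}=C$ we get $c=0$.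

**Step 7.** *Conclude.* Now $\varphi([\mathcal I,\mathcal C])=0$. For $v\in M_\varphi$, $x\in\mathcal C$, $y\in\mathcal I$ we have $yxv=xyv+[y,x]v=\varphi(y)xv+\varphi([y,x])v=\varphi(y)xv$. So $M_\varphi$ is $\mathcal C$-stable, and $F=M_\varphi$ works. $\square$

## 5. Nilpotent zero modes force solvability

To use Proposition 2 we need a way to recognize solvable algebras. The classical model is Engel's theorem.

First, the radical. If $J_1,J_2$ are solvable ideals of a finite Lie conformal algebra, then $(J_1+J_2)/J_1$ is a quotient of $J_2$, so $(J_1+J_2)^{(s)}\subset J_1$ for some $s$, and $J_1+J_2$ is solvable. As finite $H$-modules are Noetherian, there is a largest solvable ideal $\operatorname{Rad}$. The quotient by it has no nonzero solvable ideals, because the preimage of a solvable ideal is solvable.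

**Lemma 4.** Let $C$ be torsion-free finite such that every $a_{(0)}$, $a\in C$, is nilpotent on $C$. Then $C$ is solvable.

*Proof.*

**Step 1.** *Obtain a multilinear identity.* Let $m=\operatorname{rank}C$, $K=\Bbbk(D)$, and let $a^1,\dots,a^r$ represent a basis of $C/DC$. Since $[a_{(0)},b_{(0)}]=(a_{(0)}b)_{(0)}$ and $(Da)_{(0)}=0$, the operators $a_{(0)}$ on $K\otimes_HC$ form a Lie algebra over $\Bbbk$ spanned by the $a^i_{(0)}$. The characteristic polynomial of $\sum t_ia^i_{(0)}$ is $T^m$ for all $t\in\Bbbk^r$. Its coefficients are polynomials in $t$ over $K$ and $\Bbbk$ is infinite, so it is $T^m$ for all $t\in K^r$. Hence the $K$-span of the $a_{(0)}$ is a Lie algebra over $K$ of nilpotent operators on $K^m$. By Engel's theorem it is strictly triangular in some basis, so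
$$a^{[1]}_{(0)}\cdots a^{[m]}_{(0)}C=0\quad\text{for all }a^{[1]},\dots,a^{[m]}\in C.\tag{11}$$

**Step 2.** *Move to $\mathbb C$.* Take an $H$-basis of $C$. The finitely many coefficients of the $\lambda$-products of basis elements generate a finitely generated field $\Bbbk_0\subset\Bbbk$ over $\mathbb Q$. The $\Bbbk_0[D]$-span $C_0$ of the basis is a Lie conformal algebra over $\Bbbk_0$ with $C=\Bbbk\otimes_{\Bbbk_0}C_0$. Embed $\Bbbk_0\subset\mathbb C$ and put $C_1=\mathbb C\otimes_{\Bbbk_0}C_0$. Identity (11) holds in $C_0$ and is multilinear, so it holds in $C_1$. So all $a_{(0)}$ are nilpotent on $C_1$ and on all its quotients.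

**Step 3.** *Exclude a nonzero semisimple quotient.* Suppose $C_1/\operatorname{Rad}C_1\ne0$. By (DK) it contains $\mathrm{Vir}$ or some $\operatorname{Cur}\mathfrak g$ with $\mathfrak g\ne0$ semisimple. In $\mathrm{Vir}$, $\ell_{(0)}^k\ell=D^k\ell\ne0$. In $\operatorname{Cur}\mathfrak g$, $a_{(0)}=1\otimes\operatorname{ad}a$, and some $\operatorname{ad}a$ is not nilpotent, by Engel's theorem. Both contradict Step 2. So $C_1$ is solvable, hence so is $C_0\subset C_1$, hence so is $C=\Bbbk\otimes_{\Bbbk_0}C_0$, because derived series commute with field extension. $\square$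

## 6. Weights, and local finiteness under condition (A)

Now $L$ satisfies (A). The finite-dimensional Lie algebra $L/DL$ acts by the operators $a_{(0)}$. We decompose $L$ by weights of a Cartan subalgebra of $L/DL$. The part of weight zero will be solvable by Lemma 4, and the rest moves weights and is therefore nilpotent in two opposite directions. The next lemma says that the zero part is all that matters.

**Lemma 5.** Let $L=\bigoplus_\alpha L_\alpha$, $M=\bigoplus_\beta M_\beta$ be finite decompositions into $H$-submodules ($L$, $M$ finite), with $\alpha,\beta$ in a $\Bbbk$-vector space, $(L_\alpha)_{(n)}L_{\alpha'}\subset L_{\alpha+\alpha'}$ and $(L_\alpha)_{(n)}M_\beta\subset M_{\alpha+\beta}$. If $M$ is locally finite over $L_0$, then it is locally finite over $L$.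

*Proof.* The purpose is a triangular decomposition of $\mathcal L$. The group $\Gamma$ generated by the $\alpha$ with $L_\alpha\ne0$ is a finitely generated torsion-free abelian group, hence free. Choose a homomorphism $\kappa:\Gamma\to\mathbb Z$ that is nonzero on each of the finitely many nonzero such $\alpha$, and let $L_\pm$ be the sum of the $L_\alpha$ with $\pm\kappa(\alpha)>0$. Then $L=L_-\oplus L_0\oplus L_+$, a sum of subalgebras. The construction $L\mapsto L[t]/\tilde DL[t]$ is additive on $H$-modules, so $\mathcal L=\mathcal L_-\oplus\mathcal L_0\oplus\mathcal L_+$ with the annihilation algebras of the three subalgebras. A nonzero product of homogeneous modes from $\mathcal L_+$ carries a vector of $M_\beta$ through weights in $\beta+\Gamma$ with strictly increasing $\kappa(\,\cdot\,-\beta)$. If $J$ is the number of weights of $M$, then $\mathcal L_+^JM=0$. Since $\mathcal L_+v$ is finite-dimensional for each $v$, $U(\mathcal L_+)E$ is finite-dimensional for each finite-dimensional $E\subset M$. The same holds for $\mathcal L_-$, and for $\mathcal L_0$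 by hypothesis. By PBW, $U(\mathcal L)=U(\mathcal L_-)U(\mathcal L_0)U(\mathcal L_+)$, so $U(\mathcal L)v$ is finite-dimensional for each $v$. $\square$

The second lemma produces the decompositions, over $H$ and not merely over $\Bbbk(D)$.

**Lemma 6.** Let $\Bbbk=\bar\Bbbk$, and let a finite-dimensional nilpotent Lie algebra $\mathfrak h$ act $H$-linearly on a finite torsion-free $H$-module $M$ of rank $r$ so that each $h\in\mathfrak h$ is annihilated on $M$ by a nonzero polynomial over $\Bbbk$. Then $M=\bigoplus_{\beta\in\mathfrak h^*}M_\beta$, where $M_\beta=\{v:(h-\beta(h))^rv=0\ \forall h\in\mathfrak h\}$, and the $M_\beta$ are $\mathfrak h$-stable $H$-submodules. Moreover $v\in M_\beta$ as soon as for every $h$ some power of $h-\beta(h)$ kills $v$.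

*Proof.*

**Step 1.** *Decompose for one $h$.* For $h\in\mathfrak h$ and $c\in\Bbbk$ put $M^c(h)=\bigcup_k\ker(h-c)^k$. A polynomial over $\Bbbk=\bar\Bbbk$ annihilates $h$ and splits into linear factors, so $M=\bigoplus_cM^c(h)$, a finite sum of $H$-submodules. On $M^c(h)$ the operator $h-c$ is nilpotent over $\Bbbk(D)$ on a space of dimension at most $r$, so $(h-c)^r=0$ there. The identity $(h-c)^nh'=\sum_i\binom ni\big((\operatorname{ad}h)^ih'\big)(h-c)^{n-i}$ and the nilpotency of $\operatorname{ad}h$ show that $M^c(h)$ is $\mathfrak h$-stable.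

**Step 2.** *Decompose for a basis.* Let $h_1,\dots,h_d$ be a basis of $\mathfrak h$. Applying Step 1 successively, $M$ is the direct sum of the $\mathfrak h$-stable $H$-submodules $M_{(c)}=\bigcap_iM^{c_i}(h_i)$, $c\in\Bbbk^d$.

**Step 3.** *Identify $M_{(c)}$ with a weight space.* Let $M_{(c)}\ne0$ and $K'=\overline{\Bbbk(D)}$. The $K'$-span of the image of $\mathfrak h$ in $\mathfrak{gl}(K'\otimes_HM_{(c)})$ is nilpotent, so by Lie's theorem it is simultaneously triangularizable, with diagonal entries linear on $\mathfrak h$. All diagonal entries of $h_i$ equal $c_i$, so those of $\sum t_ih_i$ equal $\sum t_ic_i=\beta(\sum t_ih_i)$, where $\beta\in\mathfrak h^*$ is defined by $\beta(h_i)=c_i$. So $h-\beta(h)$ is nilpotent on $M_{(c)}$ for all $h$, with $r$-th power zero, and $M_{(c)}\subset M_\beta$. Conversely, for any $\beta\in\mathfrak h^*$ put $c_i=\beta(h_i)$: a vector killed by some power of each $h_i-c_i$ lies in $M_{(c)}$, which is then nonzero if the vector is nonzero. Hence $M_\beta=M_{(c)}$, and the last assertion holds. $\square$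

**Proposition 3.** Let $L$ be torsion-free finite and satisfy (A) on itself, and let $M$ be a torsion-free finite $L$-module satisfying (A). Then $M$ is locally finite.

*Proof.*

**Step 1.** *Reduce to $\Bbbk=\bar\Bbbk$.* The annihilation algebra of $\bar\Bbbk\otimes L$ is $\bar\Bbbk\otimes\mathcal L$, $U(\bar\Bbbk\otimes\mathcal L)(1\otimes v)=\bar\Bbbk\otimes U(\mathcal L)v$, and (A) survives extension to $\bar\Bbbk$. So assume $\Bbbk=\bar\Bbbk$.

**Step 2.** *Set up weights.* The Lie algebra $\mathfrak g=L/DL$ with the $0$-product is finite-dimensional and acts $H$-linearly on $L$ and $M$ by $a_{(0)}$. Let $\mathfrak h\subset\mathfrak g$ be a Cartan subalgebra, that is, a nilpotent subalgebra equal to its own normalizer. By (A), Lemma 6 applies to $L$ and $M$: $L=\bigoplus L_\alpha$, $M=\bigoplus M_\beta$. From $h(a_{(n)}v)=(ha)_{(n)}v+a_{(n)}hv$, for $a\in L_\alpha$, $v\in M_\beta$,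
$$(h-\alpha(h)-\beta(h))^k(a_{(n)}v)=\sum_i\tbinom ki\big((h-\alpha(h))^ia\big)_{(n)}\big((h-\beta(h))^{k-i}v\big)=0\quad\text{for }k\gg0.$$
By the last assertion of Lemma 6, $(L_\alpha)_{(n)}M_\beta\subset M_{\alpha+\beta}$, and likewise with $L$ in place of $M$.

**Step 3.** *The weight-zero part is solvable.* The projection $\pi:L\to\mathfrak g$ is $\mathfrak h$-equivariant and onto, so $\pi(L_\alpha)\subset\mathfrak g_\alpha$ and $\pi(L_0)=\mathfrak g_0$, the generalized zero weight space. We have $\mathfrak g_0=\mathfrak h$: otherwise $\mathfrak h$ acts on $\mathfrak g_0/\mathfrak h\ne0$ by nilpotent operators, Engel's theorem gives a nonzero vector killed by $\mathfrak h$, and the normalizer of $\mathfrak h$ would be larger than $\mathfrak h$. So for $a\in C:=L_0$ the operator $a_{(0)}$ acts on $C$ as an element of $\mathfrak h$ acts on $L_0$, that is, nilpotently. $C$ is a torsion-free finite subalgebra, and by Lemma 4 it is solvable.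

**Step 4.** *Conclude.* By Proposition 2, $M$ is locally finite over $C=L_0$. By Lemma 5, $M$ is locally finite over $L$. $\square$

## 7. The restricted dual of $\mathcal L$ and the proof of Theorem A

We now find the ideal $\mathcal K$ wanted in Section 2. The right module to which Proposition 3 should be applied is a restricted dual of $\mathcal L$, because a finite-dimensional stable space $F$ of functionals on $\mathcal L$ has as its common kernel an ideal of finite codimension.

**Proposition 4.** Let $L=H\otimes W$ be torsion-free finite and satisfy (A) on itself. Then there is a finite-dimensional $\mathcal L$-module $U$ as in Lemma 1 for which the $L$-module $H\otimes U$ is faithful.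

*Proof.* Let $M=\mathcal L^\vee$ be the space of $f\in\mathcal L^*$ vanishing on all $w_{(n)}$ with $w\in W$ and $n\ge N(f)$, for some $N(f)$. Put $(xf)(y)=-f([x,y])$ for $x\in\mathcal L$ and $(Df)(y)=-f(\partial y)$.

**Step 1.** *$M$ is a finite free $L$-module.* For $a\in L$ and $w\in W$, $[a_{(m)},w_{(n)}]=\sum_s\binom ms(a_{(s)}w)_{(m+n-s)}$. Only boundedly many $s$ occur, the elements $a_{(s)}w$ have bounded degree in $D$, and $(D^iw')_{(k)}$ is a multiple of $w'_{(k-i)}$. So only basis elements $w'_{(j)}$ with $j\ge m+n-\mathrm{const}(a)$ occur. Hence $a_{(m)}f\in M$ for every $m$, and $a_{(m)}f=0$ for $m\gg0$, which is (C1). By (7), $(Df)(w_{(n)})=n\,f(w_{(n-1)})$, so $Df\in M$. Since $\partial$ is a derivation,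
$$(Dxf-xDf)(y)=f([x,\partial y])-f(\partial[x,y])=-f([\partial x,y])=((\partial x)f)(y),$$
which is (C3). (C2) and the Jacobi identity hold because $M$ is an $\mathcal L$-module and by (6). For $w^*\in W^*$ let $(w^*\otimes\varepsilon_n)(w'_{(m)})=w^*(w')\delta_{nm}$. Then $M=W^*\otimes\langle\varepsilon_n\rangle_{n\ge0}$ and $D\varepsilon_n=(n+1)\varepsilon_{n+1}$, so $M$ is free over $H$ with basis (a basis of $W^*$)$\,\otimes\varepsilon_0$.

**Step 2.** *$M$ satisfies (A), so it is locally finite.* Let $0\ne q\in\Bbbk[T]$ with $q(a_{(0)})L=0$. By (6), $[a_{(0)},b_{(n)}]=(a_{(0)}b)_{(n)}$, so $q(\operatorname{ad}a_{(0)})b_{(n)}=(q(a_{(0)})b)_{(n)}=0$ on $\mathcal L$. As $a_{(0)}$ acts on $f$ by $-f\circ\operatorname{ad}a_{(0)}$, we get $q(-a_{(0)})M=0$. By Proposition 3, $M$ is locally finite, and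
$$F:=U(\mathcal L)(W^*\otimes\varepsilon_0)\subset M$$
is finite-dimensional.

**Step 3.** *Pass to a finite-dimensional quotient and apply Ado.* Let $\mathcal K=\{y\in\mathcal L:f(y)=0\ \forall f\in F\}$. It is an ideal: $f([x,y])=-(xf)(y)=0$ for $y\in\mathcal K$, since $xf\in F$. It has finite codimension, and, as $F$ is spanned by finitely many elements of $M$, it contains $w_{(n)}$ for all $w\in W$ and all $n\ge N$, for some $N$. By Ado's theorem $\mathcal L/\mathcal K$ has a faithful finite-dimensional representation $U$. Lemma 1 gives the $L$-module $H\otimes U$.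

**Step 4.** *Faithfulness.* Let $a=\sum_{w,i}p_{w,i}D^iw$ (sum over a basis of $W$) act as $0$ on $H\otimes U$. Evaluating on $1\otimes u$, all $a_{(n)}$ act as $0$ on $U$, so all $a_{(n)}\in\mathcal K$. By (6), $a_{(n)}=\sum_{w,i}p_{w,i}(-1)^i\frac{n!}{(n-i)!}w_{(n-i)}$ over $i\le n$. Evaluating $w^*\otimes\varepsilon_0\in F$, with $w^*$ in the dual basis, picks out $i=n$:
$$0=(w^*\otimes\varepsilon_0)(a_{(n)})=(-1)^nn!\,p_{w,n}\quad\text{for all }w,n.$$
So $a=0$. $\square$

**Example.** For the algebra $Ha\oplus Hb$, $a_\lambda b=\lambda b$, of Section 2, $F$ is spanned by $a^*\otimes\varepsilon_0$, $b^*\otimes\varepsilon_0$ and $a^*\otimes\varepsilon_1$: since $[a_{(n)},b_{(m)}]=n\,b_{(n+m-1)}$, we have $a_{(1)}(b^*\otimes\varepsilon_0)=-b^*\otimes\varepsilon_0$ and $b_{(0)}(b^*\otimes\varepsilon_0)=a^*\otimes\varepsilon_1$, and all other modes kill these functionals. The ideal $\mathcal K$ is the one used there.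

**Proof of Theorem A.** Induction on $\operatorname{rank}L$; in rank $0$ we have $L=0$. If $L$ satisfies (A), use Proposition 4; $H\otimes U$ is free. Otherwise some $a_{(0)}$ has a nonconstant eigenvalue, so with this $a$ we have $L^n\ne0$ in Section 3. Then $L/L^n$ is a torsion-free finite Lie conformal algebra of smaller rank, and by induction it has a finite faithful representation $V_1$, free over $H$. Also $L/L^c$ is torsion-free and centerless (corollary of Proposition 1), so its adjoint representation $V_2=L/L^c$ is finite, free and faithful. View both as $L$-modules. The kernel of $L$ on $V_1\oplus V_2$ is $L^n\cap L^c=0$. $\blacksquare$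

## 8. Subalgebras of $\operatorname{Cur}\mathfrak{gl}_N$

**Theorem B.** For a torsion-free finite $L$ the following are equivalent.

1. $L$ is isomorphic to a subalgebra of $\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)$ for some $N$.
2. For every $a\in L$ all eigenvalues of $a_{(0)}$ on $L$ are constant (condition (A) on $L$).
3. Every finite $L$-module is locally finite.
4. $\bar\Bbbk\otimes L$ has no surjective homomorphism onto $\mathrm{Vir}$.

*Proof.* We prove (2)⇒(1)⇒(2), (3)⇒(2), (2)⇒(4) and (4)⇒(3).

**Step 1.** *(2)⇒(1): turn the module of Proposition 4 into an embedding.* Let $\rho:\mathcal L\to\mathfrak{gl}(U)$ be as in Proposition 4 and put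
$$\iota(a)=\sum_n\tfrac{(-D)^n}{n!}\rho(a_{(n)})\in\operatorname{Cur}\mathfrak{gl}(U),$$
a finite sum. By (6), $\iota(Da)=\sum_n\frac{(-D)^n}{n!}(-n)\rho(a_{(n-1)})=D\,\iota(a)$, so $\iota$ is $H$-linear. On the faithful module $H\otimes U$ of $\operatorname{Cur}\mathfrak{gl}(U)$, $\iota(a)_\lambda u=\sum_n\frac{\lambda^n}{n!}\rho(a_{(n)})u$, so $\iota(a)$ acts as $a$ does. Hence, as operators,
$$(\iota(a)_\lambda\iota(b))_{\lambda+\mu}=[a_\lambda,b_\mu]=(a_\lambda b)_{\lambda+\mu}=\iota(a_\lambda b)_{\lambda+\mu}.$$
Treat $\lambda$ and $\nu=\lambda+\mu$ as independent variables and compare coefficients of powers of $\lambda$; faithfulness gives $\iota(a)_\lambda\iota(b)=\iota(a_\lambda b)$. Since $a$ acts as $\iota(a)$ on $H\otimes U$, $\iota$ is injective by Proposition 4.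

**Step 2.** *(1)⇒(2): zero modes of currents are algebraic over $\Bbbk$.* For $a=\sum D^iA_i\in\operatorname{Cur}\mathfrak{gl}_N$, $a_{(0)}=1\otimes\operatorname{ad}A_0$ satisfies a nonzero polynomial over $\Bbbk$, and so does its restriction to $L$.

**Step 3.** *(3)⇒(2): test on the adjoint module.* It is locally finite, so it has a finite-dimensional $\mathcal L$-stable subspace containing a finite set of $H$-generators of $L$. On it $a_{(0)}$ satisfies a nonzero $q\in\Bbbk[T]$. As $q(a_{(0)})$ is $H$-linear, $q(a_{(0)})L=0$.

**Step 4.** *(2)⇒(4): $\mathrm{Vir}$ violates (A).* Condition (A) survives extension to $\bar\Bbbk$. If $\bar\Bbbk\otimes L\to\mathrm{Vir}$ is onto, $a\mapsto\ell$ and $q(a_{(0)})=0$, then $0=q(\ell_{(0)})\ell=q(D)\ell$, which is impossible for $q\ne0$.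

**Step 5.** *(4)⇒(3), reductions.* Local finiteness descends from $\bar\Bbbk$ to $\Bbbk$ as in Proposition 3, so assume $\Bbbk=\bar\Bbbk$. Let $M$ be a finite $L$-module. Its torsion submodule has zero action, so by Lemma 2(a) we may assume $M$ torsion-free. Let $R=\operatorname{Rad}L$. If $R=L$, use Proposition 2. Otherwise $L/R\ne0$ has no nonzero solvable ideals. Summands of type $\mathrm{Vir}$ and $\mathrm{Vir}\ltimes\operatorname{Cur}\mathfrak g$ map onto $\mathrm{Vir}$. So (DK) and (4) leave only summands of current type, and $L/R\cong\operatorname{Cur}\mathfrak s$ with $\mathfrak s\ne0$ finite-dimensional semisimple.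

**Step 6.** *Produce a torus acting by zero modes.* Let $\mathfrak g=L/DL$. The kernel of the induced map $\mathfrak g\to(L/R)/D(L/R)=\mathfrak s$ is the image of $R$, a solvable Lie algebra, because its derived series lies in the images of the $R^{(i)}$. By Levi's theorem $\mathfrak g$ contains a subalgebra $\mathfrak s'$ mapping isomorphically onto $\mathfrak s$. Let $\mathfrak t$ be a Cartan subalgebra of $\mathfrak s'$ with coroots $h_i$ spanning $\mathfrak t$. The split semisimple algebra $\Bbbk(D)\otimes\mathfrak s'$ acts, via $a_{(0)}$, on the finite-dimensional $\Bbbk(D)$-spaces $\Bbbk(D)\otimes_HL$ and $\Bbbk(D)\otimes_HM$. By $\mathfrak{sl}_2$-theory the commuting operators $h_i$ are diagonalizable there with integer eigenvalues. Hence each $h_i$ is annihilated on $L$ and on $M$ by a product of distinct factors $T-k$, $k\in\mathbb Z$. The projections to its eigenspaces are polynomials in $h_i$ over $\Bbbk$, so they preserve $L$ and $M$. So $L=\bigoplus L_\alpha$, $M=\bigoplus M_\beta$ are finite direct sums of $H$-submodules, the weight spaces of $\mathfrak t$,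 with $\alpha,\beta\in\mathfrak t^*$. By (5) and its analogue for $M$, $(L_\alpha)_{(n)}L_{\alpha'}\subset L_{\alpha+\alpha'}$ and $(L_\alpha)_{(n)}M_\beta\subset M_{\alpha+\beta}$.

**Step 7.** *$L_0$ is solvable.* An element of $\mathfrak t$ with image $\bar t\in\mathfrak s$ acts on $L/R=\operatorname{Cur}\mathfrak s$ as $1\otimes\operatorname{ad}\bar t$, since zero modes depend only on classes modulo $D$. So $L_0$ maps into the $\mathfrak t$-invariants of $\operatorname{Cur}\mathfrak s$. These are $H\otimes\bar{\mathfrak t}$, with $\bar{\mathfrak t}$ the image of $\mathfrak t$, because a Cartan subalgebra of a semisimple algebra is its own centralizer. This algebra is abelian, so $L_0^{(1)}\subset R$ and $L_0^{(1+j)}\subset R^{(j)}$. Hence $L_0$ is solvable. By Proposition 2, $M$ is locally finite over $L_0$, and by Lemma 5 it is locally finite over $L$. $\square$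

## 9. Splitting up to finite codimension

**Theorem C.** Every torsion-free finite $L$ has saturated ideals $J_0,J_1$ with $J_0\cap J_1=0$, $(J_0)_\lambda J_1=0$, $\dim_\Bbbk L/(J_0\oplus J_1)<\infty$, such that $L/J_0$ embeds into some $\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)$ and $L/J_1$ is centerless. In particular $L\hookrightarrow\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)\times L/J_1$, and $(H\otimes\Bbbk^N)\oplus L/J_1$ (natural module plus adjoint module) is a finite faithful representation of $L$.

*Proof.* Induction on the rank.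

**Step 1.** *The case (A), including rank $0$.* Take $J_0=0$, $J_1=L$. By Theorem B, $L/J_0=L$ embeds into some $\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)$, and $L/J_1=0$ is centerless.

**Step 2.** *Construct the ideals otherwise.* Choose $a$ violating (A), so $L^n\ne0$, and apply the induction hypothesis to $L/L^n$. It gives ideals $J_0\supset L^n$ and $J_1'\supset L^n$ of $L$, saturated, with $J_0\cap J_1'=L^n$, $L/(J_0+J_1')$ finite-dimensional, $L/J_0$ embeddable into some $\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)$ and $L/J_1'$ centerless. Put $J_1=J_1'\cap L^c$. It is an ideal, and it is saturated because $L/J_1$ embeds into the torsion-free module $L/J_1'\times L/L^c$. Next, $J_0\cap J_1\subset L^n\cap L^c=0$, so $(J_0)_\lambda J_1\subset(J_0\cap J_1)[\lambda]=0$. A central element of $L/J_1$ projects to central elements of the centerless algebras $L/J_1'$ and $L/L^c$, so it is $0$. Hence $L/J_1$ is centerless.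

**Step 3.** *Count ranks to get finite codimension.* By the embedding just used, $\operatorname{rank}L/J_1\le\operatorname{rank}L/J_1'+\operatorname{rank}L/L^c$. Modulo $L^n$ the ideals $J_0,J_1'$ form a direct sum of finite codimension, so $\operatorname{rank}L/J_0+\operatorname{rank}L/J_1'=\operatorname{rank}L/L^n$. Also $\operatorname{rank}L/L^n+\operatorname{rank}L/L^c=\operatorname{rank}L$ by Section 3. Adding,
$$\operatorname{rank}L/J_0+\operatorname{rank}L/J_1\le\operatorname{rank}L,\qquad\text{i.e.}\qquad\operatorname{rank}J_0+\operatorname{rank}J_1\ge\operatorname{rank}L.$$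
So $L/(J_0\oplus J_1)$ is a finitely generated torsion $H$-module, that is, finite-dimensional over $\Bbbk$.

**Step 4.** *The last assertion.* The map $L\to L/J_0\times L/J_1$ has kernel $J_0\cap J_1=0$. $\operatorname{Cur}\mathfrak{gl}_N$ acts faithfully on $H\otimes\Bbbk^N$, and the centerless algebra $L/J_1$ acts faithfully on itself. $\square$

**Example.** For $E$ and $a=\ell$, the quotient $E/L^n$ is abelian and satisfies (A), so the proof takes $J_0=L^n=H\ell\oplus H(Du-z)$, $J_1'=E$ and $J_1=L^c=Hz$. Then $E/J_0\cong\operatorname{Cur}\mathfrak{gl}_1$, $E/J_1=H\bar\ell\oplus H\bar u$ with $\bar\ell_\lambda\bar\ell=(D+2\lambda)\bar\ell$, $\bar\ell_\lambda\bar u=D\bar u$, $\bar u_\lambda\bar u=0$ is centerless, and $\dim E/(J_0\oplus J_1)=1$. The finite codimension in Theorem C is thus not zero for this choice of ideals.
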